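\title{Power decay of the Fourier transform of self-affine measures}

\begin{abstract}
Let $\mu$ be a self-affine measure on $\mathbb{R}^d$, $d\ge2$, whose attractor is not a point, and let $\Gamma$ be the group generated by the linear parts of the defining maps. We prove that $\widehat\mu(\xi)$ decays like a negative power of $|\xi|$ if $\Gamma$ is totally irreducible and its image in $\mathrm{PGL}(d,\mathbb{R})$ is not relatively compact. This covers proximal, totally irreducible groups and proves a conjecture of Li and Sahlsten. The proof shows that the frequencies of size at most $T$ at which $|\widehat\mu|\ge T^{-\delta}$ are covered by $O(T^\varepsilon)$ unit balls, and that a random product of the transposed matrices carries a given frequency into so sparse a set only with polynomially small probability. Two examples show that total irreducibility cannot be weakened to irreducibility, and that non-compactness cannot be dropped in the plane.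
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Self-affine measures}
Let $\mathcal A$ be a finite set and, for $j\in\mathcal A$, let $f_j(x)=A_jx+b_j$ be an affine contraction of $\mathbb{R}^d$: $A_j\in\mathrm{GL}(d,\mathbb{R})$, $\|A_j\|<1$ and $b_j\in\mathbb{R}^d$, where $\|\cdot\|$ is the Euclidean operator norm. The \emph{self-affine set} $F$ is the unique nonempty compact set with $F=\bigcup_jf_j(F)$. Given weights $0<p_j<1$ with $\sum_jp_j=1$, the \emph{self-affine measure} $\mu$ is the unique Borel probability measure with $\mu=\sum_jp_j\,f_j\mu$, where $f_j\mu$ is the push-forward of $\mu$ under $f_j$; its support is $F$. With $e(s)=e^{-2\pi is}$, the Fourier transform of $\mu$ is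
\[
\widehat\mu(\xi)=\int e(\langle\xi,x\rangle)\,d\mu(x).
\]
The measure $\mu$ is \emph{Rajchman} if $\widehat\mu(\xi)\to0$ as $|\xi|\to\infty$, and $\widehat\mu$ has \emph{power decay} if there are $C,\gamma>0$ with $|\widehat\mu(\xi)|\le C|\xi|^{-\gamma}$ for all $\xi\ne0$.

Power decay is a smoothness property that a singular measure can have. If $\sum_j|\det A_j|<1$, then $F$ has Lebesgue measure zero, because $|F|\le\sum_j|\det A_j|\,|F|$. Yet power decay with exponent $\gamma$ makes $\widehat\mu^{\,m}$ integrable as soon as $m\gamma>d$, so that the $m$-fold convolution of $\mu$ has a continuous density.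

Self-affinity of $\mu$ is the functional equation
\begin{equation}\label{eq:functional}
\widehat\mu(\xi)=\sum_jp_j\,e(\langle\xi,b_j\rangle)\,\widehat\mu(A_j^\top\xi),
\end{equation}
and decay has to come from cancellation between its terms. On the line the cancellation can fail for an arithmetic reason. Let $\mu_{\mathrm C}$ be the Cantor measure given by $f_0(x)=x/3$, $f_1(x)=x/3+1$ and $p_0=p_1=\frac12$. It is the law of $\sum_{n\ge0}\epsilon_n3^{-n}$ with independent fair digits $\epsilon_n\in\{0,1\}$, so
\begin{equation}\label{eq:cantor}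
|\widehat{\mu_{\mathrm C}}(\xi)|=\prod_{n\ge0}|\cos(\pi3^{-n}\xi)|.
\end{equation}
At $\xi=3^N$ the first $N$ factors equal $1$, and $|\widehat{\mu_{\mathrm C}}(3^N)|=|\widehat{\mu_{\mathrm C}}(1)|>0$ for all $N\ge0$. The mechanism is a very sparse set of frequencies, $\{3^N\}$, on which all phases in \eqref{eq:functional} equal $1$ and which the map $\xi\mapsto\xi/3$ sends into itself down to bounded size. In dimension $d\ge2$ the iterates $A_{j_n}^\top\cdots A_{j_1}^\top\xi$ depend on the sequence $j_1,\dots,j_n$. If the matrices turn directions around enough, these iterates spread over exponentially many directions, no sparse set can contain most of them, and one expects decay.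

\subsection{The question and the results}
Let $\Gamma$ be the subgroup of $\mathrm{GL}(d,\mathbb{R})$ generated by the $A_j$. It is \emph{irreducible} if no proper nonzero linear subspace of $\mathbb{R}^d$ is $\Gamma$-invariant, and \emph{totally irreducible} if no finite union of proper nonzero subspaces is $\Gamma$-invariant. It is \emph{proximal} if some element of $\Gamma$ has a unique eigenvalue of maximal modulus and this eigenvalue has algebraic multiplicity one.

Let $d\ge2$ and let $F$ not be a singleton. The following results are from \cite{LS}. If $\Gamma$ is proximal and totally irreducible, then $\mu$ is Rajchman. If moreover the Zariski closure of $\Gamma$ is an $\mathbb{R}$-split algebraic group that is connected in the Zariski topology, then $\widehat\mu$ has power decay. For $d=2,3$, total irreducibility together with non-compactness of the image of $\Gamma$ in $\mathrm{PGL}(d,\mathbb{R})$ already suffices for power decay. The conjecture posed in \cite{LS} is that the splitting hypothesis is not needed: \emph{if $\Gamma$ is proximal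 and totally irreducible, then $\widehat\mu$ has power decay}. We prove this, with proximality weakened to non-compactness in every dimension.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and let $F$ not be a singleton. Suppose that $\Gamma$ is totally irreducible and that its image in $\mathrm{PGL}(d,\mathbb{R})$ is not relatively compact. Then $\widehat\mu$ has power decay.
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $d\ge2$ and let $F$ not be a singleton. If $\Gamma$ is proximal and totally irreducible, then $\widehat\mu$ has power decay.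
\end{corollary}

\begin{proof}
Let $g\in\Gamma$ have a unique eigenvalue $\theta$ of maximal modulus, of multiplicity one. Then $\theta$ is real, since $\bar\theta$ is an eigenvalue of the same modulus, and $\theta^{-n}g^n$ converges to the rank-one projection onto the eigenline along the complementary invariant subspace. So every limit point of $g^n/\|g^n\|$ has rank one. If the image of $\Gamma$ in $\mathrm{PGL}(d,\mathbb{R})$ were relatively compact, there would be scalars $t_k$ and integers $n_k\to\infty$ with $t_kg^{n_k}\to h$ invertible. Then $h/\|h\|$ or $-h/\|h\|$ would be a limit point of $g^n/\|g^n\|$ of rank $d\ge2$, which is impossible. Theorem~\ref{thm:main} applies.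
\end{proof}

\begin{proposition}\label{prop:sharp}
\textup{(a)} For every $d\ge2$ there is a self-affine measure, with $F$ not a singleton and $\Gamma$ irreducible and proximal, that is not Rajchman.
\textup{(b)} For $d=2$ there is a self-affine measure, with $F$ not a singleton and $\Gamma$ totally irreducible, that is not Rajchman; the image of $\Gamma$ in $\mathrm{PGL}(2,\mathbb{R})$ is relatively compact.
\end{proposition}

Section~\ref{sec:examples} proves Proposition~\ref{prop:sharp}, and Section~\ref{sec:method} explains the method in small cases. The proof of Theorem~\ref{thm:main} occupies Sections~\ref{sec:prelim} to~\ref{sec:final}; apart from textbook facts, which we recall, it is self-contained.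

\section{Two measures without decay}\label{sec:examples}

Both examples repeat the mechanism of the Cantor measure.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}\textup{(a)}]
Let $A_1=\mathrm{diag}(10^{-1},\dots,10^{-d})$, let $Q$ be the matrix of a cyclic permutation of the standard basis $e_1,\dots,e_d$, and let $A_2=A_1Q$. Take $f_1(x)=A_1x$, $f_2(x)=A_2x+e_1$ and arbitrary weights. A singleton attractor would be a common fixed point; $f_1$ fixes only $0$ and $f_2(0)\ne0$, so $F$ is not a singleton. The matrix $A_1$ has the simple top eigenvalue $10^{-1}$, so $\Gamma$ is proximal. The group $\Gamma$ contains $A_1$ and $Q=A_1^{-1}A_2$. As $A_1$ has distinct eigenvalues, its invariant subspaces are the coordinate subspaces, and $Q$ permutes the coordinates transitively; so $\Gamma$ is irreducible. (It preserves the union of the coordinate axes.)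

If $x\in F$ has maximal sup-norm, then $x=f_j(x')$ with $x'\in F$ gives $\|x\|_\infty\le\frac1{10}\|x\|_\infty+1$, so $\|\cdot\|_\infty\le\frac{10}9$ on $F$. We claim that
\[
\operatorname{Re}\widehat\mu(10^Ne_i)\ge\cos\tfrac{2\pi}9>0\qquad\text{for all }N\in\mathbb{Z},\ 1\le i\le d.
\]
For $N\le-1$ this holds because $|2\pi10^Nx_i|\le\frac{2\pi}9$ on $F$. For $N\ge0$ the phases in \eqref{eq:functional} equal $1$, since $b_j\in\mathbb{Z}^d$, and $A_j^\top10^Ne_i=10^{N-i}e_{i'}$ for some $i'$. So $\widehat\mu(10^Ne_i)$ is a convex combination of values $\widehat\mu(10^{N'}e_{i'})$ with $N'<N$, and the claim follows by induction on $N$.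
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}\textup{(b)}]
Identify $\mathbb{R}^2$ with $\mathbb{C}$, let $\beta=2+i$, and take $f_0(z)=\beta^{-1}z$, $f_1(z)=\beta^{-1}z+1$ and $p_0\ne\frac12$. As in (a), $F$ is not a singleton. The group $\Gamma$ consists of the multiplications by powers of $\beta$, and its image in $\mathrm{PGL}(2,\mathbb{R})$ lies in the compact group $\mathbb{C}^*/\mathbb{R}^*$. If a finite union of lines were invariant, $\beta$ would permute these lines, some power $\beta^k$ with $k\ge1$ would fix a line and hence be real, and $\beta/\bar\beta$ would be a root of unity. But $\beta/\bar\beta=\frac{3+4i}5$ has minimal polynomial $x^2-\frac65x+1$ and is not an algebraic integer. So $\Gamma$ is totally irreducible.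

Define $\xi_N$ by $\langle\xi_N,z\rangle=\operatorname{Re}(\beta^Nz)$; then $|\xi_N|=5^{N/2}$. For $N\ge1$ and $b\in\{0,1\}$ we have $\operatorname{Re}(\beta^N(\beta^{-1}z+b))\in\operatorname{Re}(\beta^{N-1}z)+\mathbb{Z}$, so $\widehat\mu(\xi_N)=\widehat\mu(\xi_{N-1})=\dots=\widehat\mu(\xi_0)$. The measure $\mu$ is the law of $\sum_{n\ge0}\epsilon_n\beta^{-n}$ with independent digits, so
\[
\widehat\mu(\xi_0)=\prod_{n\ge0}\bigl(p_0+p_1e(\operatorname{Re}\beta^{-n})\bigr).
\]
The $n$-th factor is within $2\pi5^{-n/2}$ of $1$ and has modulus at least $|p_0-p_1|>0$, so the product converges to a nonzero number.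
\end{proof}

\section{The method in small cases}\label{sec:method}

Nothing in this section is used later.

\subsection{How the argument closes}
For $T\ge1$ and $\delta>0$ let $E_T=\{\xi:|\xi|\le T,\ |\widehat\mu(\xi)|\ge T^{-\delta}\}$. Iterate \eqref{eq:functional} $n$ times and discard the phases: $|\widehat\mu(\xi)|$ is at most the average of $|\widehat\mu(G_n\xi)|$, where $G_n$ is a product of $n$ independent random matrices $A_j^\top$. For $|\xi|=T$ this gives
\[
|\widehat\mu(\xi)|\le T^{-\delta}+\Pr(G_n\xi\in E_T).
\]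
We prove two statements. \emph{Sparsity}: for every $\varepsilon>0$ there is $\delta>0$ such that $E_T$ is covered by $O(T^\varepsilon)$ unit balls. \emph{Non-concentration}: there is $c>0$ such that, for $n$ a small multiple of $\log T$, the vector $G_n\xi$ lies in any given unit ball with probability $O(T^{-c})$. Since $c$ does not depend on $\varepsilon$, we may take $\varepsilon<c$, and then $|\widehat\mu(\xi)|=O(T^{-\delta}+T^{\varepsilon-c})$.

\subsection{Sparsity for the Cantor measure}\label{sub:cantor}
Sparsity does not contradict the lack of decay of $\widehat{\mu_{\mathrm C}}$, and here it can be checked by hand. Fix $m\ge1$ and let $h(x)=\cos^{2m}(\pi x)$, a function of period $1$. Let $L=3^N$ and $\zeta\in\mathbb{R}$. Keep the factors $n=1,\dots,N$ in \eqref{eq:cantor} and substitute $\xi=Lx$; by periodicity,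
\[
\int_\zeta^{\zeta+L}|\widehat{\mu_{\mathrm C}}|^{2m}\,d\xi\le L\,I_N,\qquad I_N=\int_0^1\prod_{k=0}^{N-1}h(3^kx)\,dx.
\]
Write $x=(y+i)/3$ with $y\in[0,1]$ and $i\in\{0,1,2\}$. Then $h(3^kx)=h(3^{k-1}y)$ for $k\ge1$, so
\[
I_N=\int_0^1\frac13\sum_{i=0}^2h\Bigl(\frac{y+i}3\Bigr)\prod_{k=0}^{N-2}h(3^ky)\,dy.
\]
The three points $(y+i)/3$ are $\frac13$ apart modulo $1$, so at most one of them is at distance less than $\frac16$ from $\mathbb{Z}$; at the others $h\le\cos^{2m}\frac\pi6=(\frac34)^m$. Hence $I_N\le\frac13(1+2(\frac34)^m)I_{N-1}$ and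
\begin{equation}\label{eq:cantorL}
\int_\zeta^{\zeta+L}|\widehat{\mu_{\mathrm C}}|^{2m}\,d\xi\le L^{\varepsilon_m},\qquad\varepsilon_m=\frac{\log(1+2(3/4)^m)}{\log3}\xrightarrow[m\to\infty]{}0.
\end{equation}
Now let $\xi_1,\dots,\xi_M\in E_T$ be more than $1$ apart. The measure lives on $[0,\frac32]$, so $\widehat{\mu_{\mathrm C}}$ is $3\pi$-Lipschitz and $|\widehat{\mu_{\mathrm C}}|\ge\frac12T^{-\delta}$ on the disjoint intervals of radius $T^{-\delta}/6\pi$ around the $\xi_j$. These lie in an interval of length $3^N\le12T$, and \eqref{eq:cantorL} gives $M\le C_mT^{\varepsilon_m+(2m+1)\delta}$. Choosing first $m$ large and then $\delta$ small gives sparsity. What fails for $\mu_{\mathrm C}$ is non-concentration: $G_n\xi=3^{-n}\xi$ is not random.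

The bound \eqref{eq:cantorL} is the Fourier side of a statement about sums of independent copies of $\mu_{\mathrm C}$. Such a sum is $\sum_n3^{-n}N_n$ with independent binomial digits $N_n$, each spread over about $\sqrt m$ integers, and it is almost as spread out as a measure with a density. In general there is no periodicity, and Section~\ref{sec:conv} proves this physical-side statement scale by scale.

\subsection{From lines to the plane}\label{sub:plane}
A scale-by-scale argument needs the pieces $f_w\mu$ to have one size. A long product of the $A_j$ contracts different directions at different rates, so we obtain the analogue of \eqref{eq:cantorL} only on certain subspaces of frequencies, of a dimension $r<d$, on which all products act almost conformally. Take $d=2$, where these subspaces are lines, and suppose that a typical product of length $n$ has singular values about $e^{\lambda n}$ and at most $e^{(\lambda-c_0)n}$, with $\lambda<0<c_0$. Such a product $G$ maps a disk $B(\xi_0,R)$ to a thin ellipse. Choose $n$ so that the long axis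 $e^{\lambda n}R$ is $T^{2\kappa}$ for a small $\kappa$. If $R$ is at least a fixed small power of $T$ and $\kappa$ is much smaller, then $n$ is a multiple of $\log T$ and the short axis $e^{-c_0n}T^{2\kappa}$ is less than $T^{-\kappa}$. On the ellipse, $\widehat\mu$ is then essentially a function on a segment of length $T^{2\kappa}$, and it is large on few unit intervals of that segment. Pulled back to the disk, these are few strips of width $RT^{-2\kappa}$. One product sees one coordinate of $\xi-\xi_0$. Two independent products see two, and a frequency with $|\widehat\mu(\xi)|\ge T^{-\delta}$ must, on average, be seen as large by both (Figure~\ref{fig:strips}). So $E_T\cap B(\xi_0,R)$ is covered by few balls of radius about $RT^{-\kappa}$, after allowing for errors. One step cannot reach unit balls, because the resolution $e^{-\lambda n}$ is large whenever the ellipse is thin; we iterate the step about $1/\kappa$ times. This is Section~\ref{sec:sparse}; the facts on typical products, and non-concentration, are proved in Section~\ref{sec:products}.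

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\clip (0,0) circle (2);
\foreach \s in {-1.3,0.2,1.0} \fill[black,opacity=0.25,rotate=20] (-3,\s) rectangle (3,\s+0.25);
\foreach \s in {-0.9,0.6} \fill[black,opacity=0.25,rotate=100] (-3,\s) rectangle (3,\s+0.25);
\end{scope}
\draw (0,0) circle (2);
\draw[->] (2.2,0.8) -- node[above] {$A_{u_1}^\top$} (3.8,1.1);
\draw[->] (2.2,-0.8) -- node[below] {$A_{u_2}^\top$} (3.8,-1.1);
\begin{scope}[shift={(6,1.2)},rotate=10]
\draw (0,0) ellipse (2 and 0.12);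
\foreach \s in {-1.3,0.2,1.0} \draw[line width=2pt] (\s,0) -- (\s+0.25,0);
\end{scope}
\begin{scope}[shift={(6,-1.2)},rotate=-15]
\draw (0,0) ellipse (2 and 0.12);
\foreach \s in {-0.9,0.6} \draw[line width=2pt] (\s,0) -- (\s+0.25,0);
\end{scope}
\end{tikzpicture}
\caption{The refinement step in the plane. Two independent matrix products $A_{u_1}^\top$, $A_{u_2}^\top$ send a disk of frequencies to thin ellipses, each close to a segment. On each segment $|\widehat\mu|$ is large only on a few unit intervals (thick), whose preimages are the shaded strips. A frequency $\xi$ at which $|\widehat\mu(A_{u_1}^\top\xi)|$ and $|\widehat\mu(A_{u_2}^\top\xi)|$ are both large lies in one of the dark parallelograms.}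
\label{fig:strips}
\end{figure}

\section{Preliminaries and the rank $r$}\label{sec:prelim}

From now on the hypotheses of Theorem~\ref{thm:main} hold.

\subsection{Words and random products}
For a word $w=w_1\cdots w_n$ over $\mathcal A$ let $f_w=f_{w_1}\circ\dots\circ f_{w_n}$, $A_w=A_{w_1}\cdots A_{w_n}$ and $p_w=p_{w_1}\cdots p_{w_n}$, and write $f_w(x)=A_wx+b_w$. Then $b_{wv}=b_w+A_wb_v$. The empty word gives the identity. A \emph{random word} has independent letters with law $(p_j)$. Let $\omega=\omega_1\omega_2\cdots$ be an infinite random word, $\omega|n$ its prefix of length $n$ and $\theta$ the shift. Put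
\[
B_j=A_j^\top,\qquad g_i=B_{\omega_i},\qquad G_n=g_n\cdots g_1=A_{\omega|n}^\top.
\]
From $\mu=\sum_{|w|=n}p_wf_w\mu$ we get $\widehat\mu(\xi)=\mathbb{E}[e(\langle\xi,b_{\omega|n}\rangle)\widehat\mu(G_n\xi)]$, hence
\begin{equation}\label{eq:average}
|\widehat\mu(\xi)|\le\mathbb{E}|\widehat\mu(G_n\xi)|.
\end{equation}

\subsection{Standard facts}\label{sub:facts}
\emph{Singular values.} A $d\times d$ matrix $M$ has orthonormal bases $(v_i)$, $(v_i')$ with $Mv_i=\alpha_iv_i'$ and $M^\top v_i'=\alpha_iv_i$, where $\|M\|=\alpha_1(M)\ge\dots\ge\alpha_d(M)\ge0$. The $\alpha_i$ are continuous in $M$, are the same for $M^\top$, and $\|\wedge^kM\|=\alpha_1\cdots\alpha_k$. With the integer $r<d$ defined below, let $\Delta(M)$ be the span of $v_1,\dots,v_r$ (for each $M$ we fix one choice of bases) and $\Delta'(M)=\Delta(M^\top)$. Writing $P_U$ for the orthogonal projection onto $U$,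
\begin{equation}\label{eq:svd}
|Mx|\ge\alpha_r(M)|P_{\Delta(M)}x|\ \text{ for all }x,\qquad|Mx|\le\alpha_{r+1}(M)|x|\ \text{ for }x\perp\Delta(M).
\end{equation}
If $\alpha_r(M)>\alpha_{r+1}(M)$, then $\Delta(M)$ and $\Delta'(M)$ do not depend on the choice and $M\Delta(M)=\Delta'(M)$. Let $a_0=\min_j\alpha_d(A_j)\in(0,1)$, so that $a_0|x|\le|B_jx|\le|x|$.

\emph{Projective space.} On $\mathbb{P}=\mathbb{P}(\mathbb{R}^d)$ we use the metric $d([x],[y])=|x\wedge y|/(|x||y|)=\operatorname{dist}(x,\mathbb{R}y)/|x|$, the sine of the angle. An invertible $g$ acts on $\mathbb{P}$ with Lipschitz constant at most $\|g\|^2\|g^{-1}\|^2$, since $|gx\wedge gy|\le\|g\|^2|x\wedge y|$ and $|gx|\ge|x|/\|g^{-1}\|$.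

\emph{Packing and covering.} Balls are closed. A set is \emph{$\rho$-separated} if its points are pairwise more than $\rho$ apart. A $1$-separated subset of a ball of radius $\rho$ in $\mathbb{R}^k$ has at most $(2\rho+1)^k$ points, by comparing the volumes of the disjoint balls of radius $\frac12$. A maximal $\rho$-separated subset of a set has every point of the set within distance $\rho$. So a ball of radius $\rho\ge1$ is covered by $(3\rho)^k$ unit balls.

\emph{Exponential moments.} If $|Y|\le J$, $\mathbb{E}Y\le0$ and $s\ge0$, then convexity gives $e^{sY}\le\cosh(sJ)+(Y/J)\sinh(sJ)$, so $\mathbb{E}e^{sY}\le\cosh(sJ)\le e^{s^2J^2/2}$ (Hoeffding's lemma). Applied conditionally, with Markov's inequality, this gives Azuma's inequality: a supermartingale with $W_0=0$ and $|W_k-W_{k-1}|\le J$ satisfies $\Pr(W_k\ge t)\le e^{-t^2/(2kJ^2)}$ for $t\ge0$.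

\emph{Stationary measures.} Let continuous maps $B_j$ of a compact metric space $\mathcal X$ be given. A probability $\eta$ on $\mathcal X$ is \emph{stationary} if $\eta=\sum_jp_jB_j\eta$. For any probabilities $\eta_N$ on $\mathcal X$, every weak limit of the Ces\`aro averages $\frac1N\sum_{k<N}\mathbb{E}[G_k\eta_N]$ is stationary, because one more step changes the average by at most $2/N$ in total variation. So stationary measures exist, and they form a weakly compact set.

\subsection{Total irreducibility}
We use this hypothesis only in the following form.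

\begin{lemma}\label{lem:finite}
\textup{(a)} No nonempty finite family $\mathcal U$ of proper nonzero subspaces satisfies $A_j^{-1}\mathcal U\subset\mathcal U$ for all $j$. \textup{(b)} No proper nonzero subspace $W$ satisfies $A_jW\subset W$ for all $j$. Both statements hold with $B_j$ in place of $A_j$.
\end{lemma}

\begin{proof}
In (a) the map $U\mapsto A_j^{-1}U$ is injective, so it permutes $\mathcal U$, and $\bigcup\mathcal U$ is $\Gamma$-invariant. In (b), $A_jW=W$ by dimension, and (a) applies. If the $B_j$ permute $\mathcal U$, then the $A_j$ permute $\{U^\perp:U\in\mathcal U\}$, since $B_jU=U'$ implies $A_jU'^\perp=U^\perp$.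
\end{proof}

\subsection{The rank $r$ and the family $\mathcal L$}
We look for subspaces on which all products of the $B_j$ are almost conformal. The way to find them is to normalize long products and pass to limits of the smallest possible rank. Let $\mathcal S$ be the set of all finite products of the $B_j$, including the identity, and let $\mathcal C$ be the closure of $\{tg:t\in\mathbb{R},\,g\in\mathcal S\}$ in the space of matrices. It is closed under products and scalar multiples. Let
\[
r=\min\{\operatorname{rank}M:M\in\mathcal C,\ M\ne0\},\qquad\mathcal L=\{\operatorname{Im}\pi:\pi\in\mathcal C,\ \operatorname{rank}\pi=r\}.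
\]

\begin{lemma}\label{lem:rank}
We have $1\le r<d$ and $g\mathcal L\subset\mathcal L$ for $g\in\mathcal S$. There is $c_*\in(0,1]$ such that
\begin{gather}
\alpha_r(M)\ge c_*\|M\|\qquad(M\in\mathcal C),\label{eq:cstar}\\
|ge|\ge c_*^2\,\|g|_\Theta\|\qquad(\Theta\in\mathcal L,\ g\in\mathcal S,\ e\in\Theta,\ |e|=1).\label{eq:conformal}
\end{gather}
\end{lemma}

\begin{proof}
Let $\mathcal C_1$ be the compact set of elements of $\mathcal C$ of norm one. Suppose $r=d$. Then $\mathcal C_1\subset\mathrm{GL}(d,\mathbb{R})$, so the image of $\mathcal S$ in $\mathrm{PGL}(d,\mathbb{R})$ has compact closure $\mathcal K$, which is closed under products. It is also closed under inverses: for $x\in\mathcal K$ choose $n_k$ with $n_{k+1}\ge n_k+2$ and $x^{n_k}\to y$; then $\mathcal K\ni x^{n_{k+1}-n_k-1}\to yy^{-1}x^{-1}=x^{-1}$. So $\mathcal K$ contains the image of the group generated by the $B_j$, which is $\{g^\top:g\in\Gamma\}$. Transposing, the image of $\Gamma$ is relatively compact, contrary to the hypothesis. Hence $r<d$.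

The continuous function $\alpha_r$ is positive on $\mathcal C_1$; its minimum $c_*$ satisfies \eqref{eq:cstar}. If $\pi\in\mathcal C$ has rank $r$ and $g\in\mathcal S$, then $g\pi\in\mathcal C$ has rank $r$ and the same kernel, so $g\operatorname{Im}\pi\in\mathcal L$. For \eqref{eq:conformal} let $\Theta=\operatorname{Im}\pi$ with $\|\pi\|=1$. A unit vector $e\in\Theta$ is $\pi x$ with $x\perp\ker\pi$, and $c_*|x|\le|\pi x|\le|x|$ gives $1\le|x|\le1/c_*$. Since $x\perp\ker g\pi$,
\[
c_*\|g\pi\|\le\alpha_r(g\pi)|x|\le|ge|\le\|g\pi\|/c_*.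
\]
So $|ge|\ge c_*^2|ge'|$ for any two unit vectors $e,e'\in\Theta$.
\end{proof}

The inequality $r<d$ is the only consequence of non-compactness that we use. If $\mathcal S$ contains a proximal matrix, then $r=1$ by the proof of Corollary~\ref{cor:conj}, the members of $\mathcal L$ are lines and \eqref{eq:conformal} is trivial. We never need to know whether a proximal element of the group $\Gamma$ yields one in the semigroup. Larger $r$ cannot be avoided in Theorem~\ref{thm:main}: if all $A_j$ are complex linear on $\mathbb{C}^k=\mathbb{R}^{2k}$, then so is every element of $\mathcal C$, and $r$ is even.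

The \emph{transposed system} has $A_j$ and $B_j$ interchanged. It replaces $\mathcal S$, $\mathcal C$ by $\mathcal S^\top$, $\mathcal C^\top$, has the same $r$ and $c_*$, and satisfies Lemma~\ref{lem:finite}.

\section{Projections of convolution powers}\label{sec:conv}

A translation of coordinates changes neither the $A_j$ nor $|\widehat\mu|$, so from now on $\int x\,d\mu=0$. Let $F\subset B(0,R_F)$. The convex hull of $F$ contains $0$ and is mapped into itself by each $f_w$, so $|b_w|=|f_w(0)|\le R_F$ for all $w$. Let $X,X_1,X_2,\dots$ be independent with law $\mu$. Then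
\begin{equation}\label{eq:sigma0}
\sigma_0^2:=\min_{|z|=1}\mathbb{E}\langle z,X\rangle^2>0.
\end{equation}
Otherwise $F$ lies in a hyperplane, and $W=\operatorname{span}(F-F)$ is a proper subspace, nonzero because $F$ is not a singleton, with $A_j(F-F)=f_j(F)-f_j(F)\subset F-F$. This contradicts Lemma~\ref{lem:finite}(b). The hypothesis on $F$ is used only here.

\begin{proposition}\label{prop:dim}
For every $\varepsilon_0\in(0,1)$ there are $m$ and $C$ such that for all $\Theta\in\mathcal L$, $x\in\Theta$ and $\rho\in(0,1]$,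
\[
\Pr\bigl(|P_\Theta(X_1+\dots+X_m)-x|\le\rho\bigr)\le C\rho^{\,r-\varepsilon_0}.
\]
\end{proposition}

The proof is a Littlewood--Offord argument repeated over scales. Reveal the sum at resolutions $1,q,q^2,\dots$. Passing from one resolution to the next adds $q^kV$, where $V$ is a sum of $m$ independent bounded vectors. Such a $V$ spreads over a ball of radius $\sqrt m$ and hits a given unit ball with probability at most $\Upsilon m^{-r/2}$, with $\Upsilon$ independent of $m$. With $q=m^{-1/2}$ each scale gains $\Upsilon q^r$, which is dimension $r$ up to a loss $\log\Upsilon/\log(1/q)$ that tends to zero. The difficulty is that the unrevealed part of the sum can be as large as $mR_Fq^k$, although it is typically of size $\sqrt m\,q^k$. If we allowed for the worst case, we would ask $V$ to lie in a ball of radius $mR_F$ and gain nothing. We therefore replace indicators of balls by exponential weights and prove a one-scale bound that returns a weight of the same form, one scale up.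

\begin{lemma}\label{lem:local}
Let $\sigma>0$. There is $\Upsilon\ge1$, depending only on $r,R_F,\sigma$, with the following property. Let $m\ge4$ be even and let $V_1,\dots,V_m$ be independent centered random vectors in $\mathbb{R}^r$ with $|V_i|\le R_F$ and $\mathbb{E}\langle e,V_i\rangle^2\ge\sigma^2$ for all unit $e$. Then $V=\sum_iV_i$ satisfies
\[
\mathbb{E}\,e^{-|V-y|}\le\Upsilon\,m^{-r/2}e^{-|y|/\sqrt m}\qquad(y\in\mathbb{R}^r).
\]
\end{lemma}

\begin{proof}
Constants depend only on $r,R_F,\sigma$. Split $V=V'+V''$ into the sums of the first and the last $m/2$ terms. One half will supply the factor $m^{-r/2}$ and the other the tail bound.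

\emph{Unit balls.} Let $t_0=\min(\frac14,\frac1{4\pi R_F})$ and let $\tilde V_i$ be an independent copy of $V_i$. For $|t|\le t_0$ we have $|2\pi\langle t,V_i-\tilde V_i\rangle|\le1$, and $\cos s\le1-s^2/3$ for $|s|\le1$, so
\[
|\mathbb{E}e(\langle t,V_i\rangle)|^2=\mathbb{E}\cos2\pi\langle t,V_i-\tilde V_i\rangle\le1-c|t|^2\le e^{-c|t|^2},\qquad c=\tfrac{8\pi^2}3\sigma^2.
\]
Hence $|\mathbb{E}e(\langle t,V''\rangle)|\le e^{-cm|t|^2/4}$ for $|t|\le t_0$. Let $\mathcal K(x)=|\int_{|s|\le t_0/2}e(\langle s,x\rangle)\,ds|^2$. For $|x|\le1$ the phase satisfies $2\pi|\langle s,x\rangle|\le\frac\pi4$, so $\mathcal K\ge c'>0$ on the unit ball. Expanding the square, $\mathcal K(x)=\int k(t)e(\langle t,x\rangle)\,dt$, where $k$, the convolution of the indicator of $B(0,t_0/2)$ with itself, is bounded and supported in $|t|\le t_0$. Therefore, for all $y$,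
\[
\Pr(|V''-y|\le1)\le\frac{\mathbb{E}\mathcal K(V''-y)}{c'}\le C\int_{|t|\le t_0}e^{-cm|t|^2/4}\,dt\le Cm^{-r/2}.
\]
Covering $B(y,k+1)$ by $(3k+3)^r$ unit balls gives
\begin{equation}\label{eq:halfweight}
\sup_y\mathbb{E}e^{-|V''-y|/2}\le\sum_{k\ge0}e^{-k/2}(3k+3)^r\,Cm^{-r/2}\le Cm^{-r/2},
\end{equation}
and the same holds for $V'$.

\emph{Tails.} Let $V'_1,\dots,V'_r$ denote the coordinates of $V'$. Each is a sum of $m/2$ independent centered terms bounded by $R_F$, so Hoeffding's lemma gives $\mathbb{E}e^{\pm sV'_l}\le e^{s^2mR_F^2/4}$. With $|V'|\le\sum_l|V'_l|$, H\"older's inequality and $s=2r/\sqrt m$,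
\[
\mathbb{E}e^{2|V'|/\sqrt m}\le\prod_{l=1}^r\bigl(\mathbb{E}e^{s|V'_l|}\bigr)^{1/r}\le2e^{r^2R_F^2},
\]
and the same holds for $V''$.

\emph{Conclusion.} Since $|y|\le|V-y|+|V'|+|V''|$, $1/\sqrt m\le\frac12$ and $ab\le\frac12(a^2+b^2)$,
\[
e^{-|V-y|}e^{|y|/\sqrt m}\le\tfrac12e^{-|V-y|/2}\bigl(e^{2|V'|/\sqrt m}+e^{2|V''|/\sqrt m}\bigr).
\]
In the first term condition on $V'$ and apply \eqref{eq:halfweight} with $y-V'$ in place of $y$; its expectation is at most $Cm^{-r/2}\mathbb{E}e^{2|V'|/\sqrt m}\le Cm^{-r/2}$. The second term is the same with $V'$ and $V''$ exchanged.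
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dim}]
Let $m\ge4$ be even, $q=m^{-1/2}$, and fix $\Theta\in\mathcal L$.

\emph{Step 1: the martingale.} For an infinite random word $\omega$ the point $X(\omega)=\lim_nf_{\omega|n}(0)$ has law $\mu$, and $X(\omega)=f_{\omega|n}(X(\theta^n\omega))$. Take $X_i=X(\omega^{(i)})$ with independent words $\omega^{(1)},\dots,\omega^{(m)}$. The projection to $\Theta$ of the piece $f_w(F)$ has size governed by $\|P_\Theta A_w\|=\|A_w^\top|_\Theta\|$, so we stop each word when this quantity reaches $q^k$: let $\tau_k^{(i)}$ be the first $n\ge0$ with $\|A^\top_{\omega^{(i)}|n}|_\Theta\|\le q^k$, and let $w_k^{(i)}=\omega^{(i)}|\tau_k^{(i)}$. These stopping times are bounded, since $\max_j\|A_j\|<1$; they increase with $k$, and $\tau_0^{(i)}=0$. As $A_{wj}^\top=B_jA_w^\top$, the last letter costs at most a factor $a_0$, and with \eqref{eq:conformal}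
\begin{equation}\label{eq:stopped}
c_*^2a_0q^k\le|A_w^\top e|\le\|A_w^\top|_\Theta\|\le q^k\qquad(w=w_k^{(i)},\ e\in\Theta,\ |e|=1).
\end{equation}
This is the point of $\mathcal L$: one stopping time serves all directions in $\Theta$.

Let $\mathcal F_k$ be generated by $w_k^{(1)},\dots,w_k^{(m)}$. By the strong Markov property, the words shifted by $\tau_k^{(i)}$ are independent random words, independent of $\mathcal F_k$. So $X_i=b_w+A_wX'$ with $w=w^{(i)}_k$ and $X'$ of law $\mu$, centered and independent of $\mathcal F_k$. With $S_\infty=\sum_iP_\Theta X_i$,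
\[
S_k:=\mathbb{E}[S_\infty|\mathcal F_k]=\sum_iP_\Theta b_{w_k^{(i)}},\qquad|S_\infty-S_k|\le mR_Fq^k.
\]

\emph{Step 2: the increments.} Fix $k$ and $i$, write $w=w_k^{(i)}$ and $w_{k+1}^{(i)}=wv$, and let $V_i=q^{-k}P_\Theta(b_{wv}-b_w)=q^{-k}P_\Theta A_wb_v$. Then $S_{k+1}-S_k=q^k\sum_iV_i$. Given $\mathcal F_k$, the $V_i$ are independent, because $V_i$ depends only on $w$ and the shifted $i$-th word; they are centered, because $P_\Theta b_{w_k^{(i)}}=\mathbb{E}[P_\Theta X_i|\mathcal F_k]$ is a martingale; and $|V_i|\le R_F$ by \eqref{eq:stopped}. For the variance let $e\in\Theta$ be a unit vector and $z=A_w^\top e/|A_w^\top e|$, so that $\langle e,V_i\rangle=q^{-k}|A_w^\top e|\langle z,b_v\rangle$. Write $X'=b_v+A_vX''$ with $X''$ of law $\mu$ and independent of $\mathcal F_{k+1}$. In $\langle z,X'\rangle=\langle z,b_v\rangle+\langle A_v^\top z,X''\rangle$ the two terms are orthogonal given $\mathcal F_k$, and by \eqref{eq:stopped} at levels $k$ and $k+1$,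
\[
|A_v^\top z|=\frac{|A_{wv}^\top e|}{|A_w^\top e|}\le\frac q{c_*^2a_0}.
\]
Therefore, by \eqref{eq:sigma0},
\[
\mathbb{E}[\langle z,b_v\rangle^2|\mathcal F_k]\ge\sigma_0^2-R_F^2\Bigl(\frac q{c_*^2a_0}\Bigr)^2\ge\frac{\sigma_0^2}2
\]
once $m$ exceeds a bound that depends only on the system. So, given $\mathcal F_k$, the $V_i$ satisfy the hypotheses of Lemma~\ref{lem:local} in $\Theta\cong\mathbb{R}^r$ with $\sigma^2=c_*^4a_0^2\sigma_0^2/2$, and $\Upsilon$ does not depend on $m$, $k$ or $\Theta$.

\emph{Step 3: backward induction.} Fix $x\in\Theta$ and $K\ge0$, and let $u_k=\Pr(|S_\infty-x|\le q^K\,|\,\mathcal F_k)$. We claim that for $0\le k\le K$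
\[
u_k\le e^{1+mR_F}(\Upsilon q^r)^{K-k}\exp\bigl(-|S_k-x|/q^{k-1}\bigr).
\]
For $k=K$: either $u_K=0$, or $|S_K-x|\le(1+mR_F)q^K$ and the right side is at least $1$. To pass from $k+1$ to $k$, use $u_k=\mathbb{E}[u_{k+1}|\mathcal F_k]$ and Lemma~\ref{lem:local} with $V=\sum_iV_i$ and $y=(x-S_k)/q^k$:
\[
\mathbb{E}\bigl[e^{-|S_{k+1}-x|/q^k}\,\big|\,\mathcal F_k\bigr]=\mathbb{E}\bigl[e^{-|V-y|}\,\big|\,\mathcal F_k\bigr]\le\Upsilon q^re^{-q|y|}=\Upsilon q^re^{-|S_k-x|/q^{k-1}}.
\]
Since $\mathcal F_0$ is trivial, $\Pr(|S_\infty-x|\le q^K)\le e^{1+mR_F}(\Upsilon q^r)^K=e^{1+mR_F}q^{K(r-\varepsilon_m)}$ with $\varepsilon_m=2\log\Upsilon/\log m$. Fix $m$ with $\varepsilon_m\le\varepsilon_0$. Given $\rho\in(0,1]$, take $K$ with $q^{K+1}<\rho\le q^K$. The probability in the proposition is at most $e^{1+mR_F}(\rho/q)^{r-\varepsilon_m}\le e^{1+mR_F}q^{-r}\rho^{\,r-\varepsilon_0}$.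
\end{proof}

We now pass to the Fourier side. The result is the analogue of \eqref{eq:cantorL} on every affine subspace parallel to a member of $\mathcal L$, in the discrete form needed later. Sums over points are controlled by integrals because the transform of a compactly supported measure is reproduced by averaging at unit scale.

\begin{lemma}\label{lem:fourier}
For every $\varepsilon_0\in(0,1)$ there are $m$ and $C$ such that the following holds for all $\Theta\in\mathcal L$, $\zeta\in\mathbb{R}^d$, $L\ge1$ and $N_0\ge1$. If $(t_a)$ is a finite family in $\Theta\cap B(0,L)$ and each unit ball of $\Theta$ contains at most $N_0$ of its members, then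
\[
\sum_a|\widehat\mu(\zeta+t_a)|^{2m}\le CN_0L^{\varepsilon_0}.
\]
\end{lemma}

\begin{proof}
Take $m$ from Proposition~\ref{prop:dim} and let $\mu_m$ be the law of $\sum_{i\le m}(X_i-X_{m+i})$. Then $\widehat{\mu_m}=|\widehat\mu|^{2m}$ and $\mu_m$ is supported in $B(0,2mR_F)$. Conditioning on $X_{m+1},\dots,X_{2m}$ gives $\mu_m(|P_\Theta x|\le\rho)\le C\rho^{\,r-\varepsilon_0}$ for $\rho\le1$, and for $\rho>1$ this is trivial with $C\ge1$. For $t\in\Theta$ let
\[
\Psi(t)=|\widehat\mu(\zeta+t)|^{2m}=\int e(\langle t,P_\Theta x\rangle)\,e(\langle\zeta,x\rangle)\,d\mu_m(x)\in[0,1].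
\]
Let $\chi$ be a smooth, compactly supported radial function on $\Theta$, with a profile independent of $\Theta$, equal to $1$ on $B(0,2mR_F)$. Inserting $1=\chi(P_\Theta x)=\int_\Theta\widehat\chi(s)e(-\langle s,P_\Theta x\rangle)\,ds$ gives $\Psi=\Psi*\widehat\chi$, so
\[
\sum_a\Psi(t_a)\le\int_\Theta\Psi(t)\sum_a|\widehat\chi(t_a-t)|\,dt,\qquad|\widehat\chi(s)|\le C(1+|s|)^{-2r-3}.
\]
The ball $B(t,k+1)$ contains at most $(3k+3)^rN_0$ members of the family, so $\sum_a(1+|t_a-t|)^{-r-2}\le CN_0\sum_k(k+1)^{-2}\le CN_0$. If $|t|\ge2L$, then $|t_a-t|\ge|t|/2$. Hence $\sum_a|\widehat\chi(t_a-t)|$ is at most $CN_0$ for all $t$ and at most $CN_0|t|^{-r-1}$ for $|t|\ge2L$. Using $\Psi\le1$ on $|t|\ge2L$ and $1\le e^{4\pi}e^{-\pi|t|^2/L^2}$ on $|t|\le2L$,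
\[
\sum_a\Psi(t_a)\le CN_0\Bigl(1+e^{4\pi}\int_\Theta\Psi(t)e^{-\pi|t|^2/L^2}\,dt\Bigr).
\]
The Fourier transform of $e^{-\pi|t|^2/L^2}$ on $\Theta$ is $L^re^{-\pi L^2|y|^2}$. By Fubini's theorem the last integral equals $L^r\int e^{-\pi L^2|P_\Theta x|^2}e(\langle\zeta,x\rangle)\,d\mu_m(x)$, which is at most
\[
L^r\sum_{k\ge0}e^{-\pi k^2}\mu_m\Bigl(|P_\Theta x|\le\frac{k+1}L\Bigr)\le CL^{\varepsilon_0}\sum_{k\ge0}e^{-\pi k^2}(k+1)^r\le CL^{\varepsilon_0}.\qedhere
\]
\end{proof}

\section{Random matrix products}\label{sec:products}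

We need three facts about $G_n$, each with an exponentially small exceptional probability: every vector shrinks at the same rate as the norm; $\alpha_{r+1}$ is exponentially smaller than $\alpha_1$; and the direction of $G_nx$ is not concentrated near a point. We first prove almost sure versions, then make them quantitative.

\subsection{The limit subspace}

\begin{lemma}\label{lem:Z}
There is a random $r$-dimensional subspace $Z$ such that
\begin{itemize}
\item[(i)] almost surely $\alpha_{r+1}(G_n)/\|G_n\|\to0$ and $P_{\Delta(G_n)}\to P_Z$;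
\end{itemize}
and, for every $x\ne0$,
\begin{itemize}
\item[(ii)] $\Pr(x\perp Z)=0$;
\item[(iii)] $\Pr(x\in Z)=0$;
\item[(iv)] almost surely $\liminf_n|G_nx|/\|G_n\|>0$.
\end{itemize}
The same holds for the transposed system.
\end{lemma}

\begin{proof}
In $G_n$ new letters enter on the left; in $H_n=G_n^\top=A_{\omega_1}\cdots A_{\omega_n}$ they enter on the right, and this produces martingales. Let $\nu$ be a probability on $\mathbb{P}$ with $\nu=\sum_jp_jA_j\nu$.

\emph{Step 1: $\nu(\mathbb{P}(W))=0$ for every proper subspace $W$.} Otherwise let $k\in[1,d)$ be minimal such that $\nu(\mathbb{P}(U))>0$ for some $k$-dimensional $U$. Two distinct $k$-dimensional subspaces meet in a subspace of lower dimension, which is $\nu$-null. So the masses $\nu(\mathbb{P}(U))$ sum to at most $1$, and their maximum is attained exactly on a finite family $\mathcal U$. For $U\in\mathcal U$ the identity $\nu(\mathbb{P}(U))=\sum_jp_j\nu(\mathbb{P}(A_j^{-1}U))$ writes the maximum as an average of numbers that do not exceed it, so $A_j^{-1}U\in\mathcal U$ for all $j$.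 This contradicts Lemma~\ref{lem:finite}(a).

By Step 1, a nonzero matrix $M$ defines a map $[x]\mapsto[Mx]$ at $\nu$-almost every point, so $M\nu$ makes sense; and if $t_kM_k\to M\ne0$ for scalars $t_k$, then $[M_kx]\to[Mx]$ for $x\notin\ker M$, so $M_k\nu\to M\nu$ weakly by dominated convergence.

\emph{Step 2: the limit measure.} For real $f\in C(\mathbb{P})$ let $\varphi_f(g)=\int f(gx)\,d\nu(x)$. Stationarity gives $\sum_jp_j\varphi_f(gA_j)=\varphi_f(g)$, so $\varphi_f(H_n)$ is a bounded martingale and converges almost surely. Letting $f$ run through a countable dense set, almost surely $H_n\nu$ converges weakly to a probability $\nu_\omega$, and $\mathbb{E}\int f\,d\nu_\omega=\varphi_f(I)=\int f\,d\nu$. The limit does not notice a fixed factor on the right. Indeed, $a_n=\mathbb{E}\varphi_f(H_n)^2$ increases and is bounded by $\|f\|_\infty^2$, and by orthogonality of martingale increments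
\[
\sum_n\sum_{|v|=k}p_v\,\mathbb{E}|\varphi_f(H_nA_v)-\varphi_f(H_n)|^2=\sum_n(a_{n+k}-a_n)\le k\|f\|_\infty^2,
\]
where the $n$-th term on the left is $\mathbb{E}|\varphi_f(H_{n+k})-\varphi_f(H_n)|^2$. So $\varphi_f(H_nA_v)-\varphi_f(H_n)\to0$ almost surely. As $\mathcal S^\top$ is countable, almost surely $H_ng\nu\to\nu_\omega$ for all $g\in\mathcal S^\top$. Fix $\omega$ with this property.

\emph{Step 3: limit points have rank $r$ and a common image.} Let $M$ be a limit point of $H_n/\|H_n\|$. Then $M\in\mathcal C^\top$, $\|M\|=1$, and $(Mg)\nu=\nu_\omega$ for all $g\in\mathcal S^\top$. If $\nu_\omega=M\nu$ is carried by $\mathbb{P}(U)$, then $\nu$ is carried by $\mathbb{P}(M^{-1}U)$, so $M^{-1}U=\mathbb{R}^d$ by Step 1 and $\operatorname{Im}M\subset U$. Thus $\operatorname{Im}M$ is the smallest subspace that carries $\nu_\omega$. It does not depend on the limit point; call it $Z$. Now pick $\pi\in\mathcal C^\top$ of rank $r$. There is $g\in\mathcal S^\top$ with $Mg\pi\ne0$; otherwise the span of $\mathcal S^\top\operatorname{Im}\pi$ would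 be a nonzero subspace of $\ker M\ne\mathbb{R}^d$ mapped into itself by all $A_j$, against Lemma~\ref{lem:finite}(b). Let $t_kg_k'\to\pi$ with $g_k'\in\mathcal S^\top$. Then $\nu_\omega=(Mgg_k')\nu\to(Mg\pi)\nu$, so $\nu_\omega$ is carried by $\mathbb{P}(\operatorname{Im}Mg\pi)$ and $\dim Z\le r$. By the definition of $r$, $\dim Z=\operatorname{rank}M=r$.

(i) Every limit point of $G_n/\|G_n\|$ has rank $r$, so $\alpha_{r+1}(G_n)/\|G_n\|\to0$. Along any subsequence on which $G_n/\|G_n\|\to M^\top$ and $P_{\Delta(G_n)}\to P$, the bound $\|G_n(I-P_{\Delta(G_n)})\|\le\alpha_{r+1}(G_n)$ from \eqref{eq:svd} gives $M^\top(I-P)=0$. So $\operatorname{Im}(I-P)\subset\ker M^\top=Z^\perp$. Both spaces have dimension $d-r$, and $P$ is an orthogonal projection, so $P=P_Z$. By compactness $P_{\Delta(G_n)}\to P_Z$; in particular $Z$ is measurable.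

(ii) If $x\perp Z$, then $\nu_\omega$ is carried by $\mathbb{P}(x^\perp)$. For continuous $f_k\ge0$ decreasing to the indicator of $\mathbb{P}(x^\perp)$, $\Pr(x\perp Z)\le\mathbb{E}\int f_k\,d\nu_\omega=\int f_k\,d\nu\to\nu(\mathbb{P}(x^\perp))=0$.

(iii) From $H_n(\omega)=A_{\omega_1}H_{n-1}(\theta\omega)$ and Step 3 we get $Z(\omega)=A_{\omega_1}Z(\theta\omega)$ almost surely, where $Z(\theta\omega)$ is independent of $\omega_1$ and has the law of $Z$. So $\Pr(U\subset Z)=\sum_jp_j\Pr(A_j^{-1}U\subset Z)$ for every subspace $U$. Let $k\le r$ be the maximal dimension of a subspace $U$ with $\Pr(U\subset Z)>0$, and suppose $k\ge1$. For distinct $k$-dimensional $U,U'$, the event that both lie in $Z$ is $\{U+U'\subset Z\}$, which is null. So the numbers $\Pr(U\subset Z)$ sum to at most $1$, their maximum is attained exactly on a finite family $\mathcal U$, and $A_j^{-1}\mathcal U\subset\mathcal U$ as in Step 1. The members of $\mathcal U$ are proper because $k\le r<d$, and Lemma~\ref{lem:finite}(a) is contradicted. Hence $k=0$.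

(iv) By \eqref{eq:svd} and \eqref{eq:cstar}, $|G_nx|\ge c_*\|G_n\|\,|P_{\Delta(G_n)}x|$, and $P_{\Delta(G_n)}x\to P_Zx\ne0$ almost surely by (i) and (ii).

The proof used only Lemma~\ref{lem:finite}, $r<d$ and \eqref{eq:cstar}, which hold for the transposed system.
\end{proof}

\subsection{From almost sure statements to exponential bounds}
Quantities such as $\log|G_nx|$ are sums along the orbit of a point in a compact space. The next lemma has two parts: (b) turns almost sure behavior of such sums into a sign of their stationary averages, and (a) turns a bound on the averages into a large deviation estimate, uniform in the starting point.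

\begin{lemma}\label{lem:cocycle}
Let the $B_j$ act by continuous maps on a compact metric space $\mathcal X$. Let $\psi_j\in C(\mathcal X)$ be real, $\bar\psi=\sum_jp_j\psi_j$ and $s_n(x)=\sum_{i=1}^n\psi_{\omega_i}(G_{i-1}x)$.
\begin{itemize}
\item[(a)] If $\int\bar\psi\,d\eta\le\beta$ for all stationary $\eta$, then for each $\varepsilon>0$ there are $C,c>0$ with $\Pr(s_n(x)\ge(\beta+\varepsilon)n)\le Ce^{-cn}$ for all $n$ and $x$.
\item[(b)] If for every $x$ almost surely $\sup_ns_n(x)<\infty$, then $\int\bar\psi\,d\eta\le0$ for all stationary $\eta$. If for every $x$ almost surely $s_n(x)\to-\infty$, then $\max_\eta\int\bar\psi\,d\eta<0$.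
\end{itemize}
\end{lemma}

\begin{proof}
(a) There is $N$ with $\mathbb{E}s_N(x)\le(\beta+\frac\varepsilon2)N$ for all $x$. Otherwise each $N$ has a point $x_N$ violating this. Since $\mathbb{E}s_N(x)=\sum_{k<N}\mathbb{E}\bar\psi(G_kx)$, a weak limit of $\frac1N\sum_{k<N}\mathbb{E}[\delta_{G_kx_N}]$ would be a stationary measure with $\int\bar\psi\ge\beta+\frac\varepsilon2$. By the Markov property, $W_k=s_{kN}(x)-k(\beta+\frac\varepsilon2)N$ is a supermartingale with increments bounded by a constant $J$ independent of $x$. Write $n=kN+l$ with $0\le l<N$. If $s_n(x)\ge(\beta+\varepsilon)n$, then $W_k\ge\frac\varepsilon2kN-C'$ with $C'=N(|\beta+\varepsilon|+\max_j\|\psi_j\|_\infty)$. For $k\ge4C'/(\varepsilon N)$ this gives $W_k\ge\frac\varepsilon4kN$, which by Azuma's inequality has probability at most $e^{-\varepsilon^2N^2k/(32J^2)}$. The remaining finitely many $n$ are absorbed in $C$.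

(b) Let $\eta$ be stationary. The map $\mathcal T(\omega,x)=(\theta\omega,B_{\omega_1}x)$ preserves $\Pr\otimes\eta$, because $\theta\omega$ is independent of $\omega_1$ and $\sum_jp_jB_j\eta=\eta$. Let $\mathbb{E}$ denote the expectation for $\Pr\otimes\eta$ and let $Y=\psi_{\omega_1}(x)$. Then $s_n=\sum_{i<n}Y\circ\mathcal T^i$ and $\mathbb{E}Y=\int\bar\psi\,d\eta$. By Fubini's theorem $f=\sup_{n\ge0}s_n\in[0,\infty)$ almost surely. From $f=\max(0,Y+f\circ\mathcal T)$ we get
\[
f-f\circ\mathcal T=Y+D,\qquad D=\max(0,-Y-f\circ\mathcal T)\ge0.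
\]
If $f$ were integrable, the left side would have integral zero; we do not know this, so we truncate. Let $f_K=\min(f,K)$. Then $f_K-f_K\circ\mathcal T$ has integral zero and is at least $-\|Y\|_\infty$: where $f\ge K$ it is nonnegative, and elsewhere $f_K=f\ge Y+f\circ\mathcal T\ge f_K\circ\mathcal T-\|Y\|_\infty$. Fatou's lemma as $K\to\infty$ gives $\mathbb{E}(Y+D)\le0$, so $\mathbb{E}Y\le-\mathbb{E}D\le0$.

Now let $s_n\to-\infty$ almost surely. If $\mathbb{E}D=0$, then $Y=f-f\circ\mathcal T$ and $s_n=f-f\circ\mathcal T^n$ almost surely, so $f\circ\mathcal T^n\to\infty$ almost surely. This is impossible, since $f\circ\mathcal T^n$ has the law of the finite variable $f$. So $\mathbb{E}D>0$ and $\int\bar\psi\,d\eta<0$. The maximum over the compact set of stationary measures is attained, hence negative.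
\end{proof}

\begin{lemma}\label{lem:LD}
There are $\lambda<0$ and $c_0>0$ such that for every $\varepsilon_1>0$ there are $C,c>0$ with the following property. For all $n$ and all unit vectors $x$, each of the events
\[
\bigl|\log|G_nx|-\lambda n\bigr|>\varepsilon_1n,\qquad\bigl|\log\|G_n\|-\lambda n\bigr|>\varepsilon_1n,\qquad\alpha_{r+1}(G_n)>e^{-c_0n}\|G_n\|
\]
has probability at most $Ce^{-cn}$.
\end{lemma}

\begin{proof}
Let $\ell_j(x)=\log(|B_jx|/|x|)$ on $\mathbb{P}$ and $\bar\ell=\sum_jp_j\ell_j$; the sums telescope to $\log(|G_nx|/|x|)$. There may be several stationary measures on $\mathbb{P}$, and we first show that they give $\bar\ell$ the same average. On $\mathbb{P}\times\mathbb{P}$ take $\psi_j(x,y)=\ell_j(x)-\ell_j(y)$. Then $s_n(x,y)\le\log(\|G_n\||y|/|G_ny|)$, which is almost surely bounded above by Lemma~\ref{lem:Z}(iv). By Lemma~\ref{lem:cocycle}(b), $\int\bar\psi\,d\eta\le0$ for every stationary $\eta$; exchanging the coordinates preserves stationarity and changes the sign of $\bar\psi$, so $\int\bar\psi\,d\eta=0$. Given stationary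 $\eta_1,\eta_2$ on $\mathbb{P}$, the Ces\`aro averages started at $\eta_1\otimes\eta_2$ have marginals $\eta_1,\eta_2$, and so does a weak limit $\eta$. Hence $\int\bar\ell\,d\eta_1=\int\bar\ell\,d\eta_2$. Call the common value $\lambda$; it is at most $\log\max_j\|B_j\|<0$. Lemma~\ref{lem:cocycle}(a) applied to $\ell_j$ and to $-\ell_j$ gives the first estimate. The second follows from the first, applied with $\varepsilon_1/2$, and $|G_ne_1|\le\|G_n\|\le\sqrt d\max_i|G_ne_i|$.

For the third, compare the growth of $(r+1)$-dimensional volumes with that of vectors. On $\mathbb{P}\times\mathbb{P}(\wedge^{r+1}\mathbb{R}^d)$, which makes sense as $r+1\le d$, take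
\[
\psi_j(x,y)=\log\frac{|(\wedge^{r+1}B_j)y|}{|y|}-(r+1)\ell_j(x).
\]
For $|x|=1$, $\|\wedge^{r+1}G_n\|\le\|G_n\|^r\alpha_{r+1}(G_n)$ gives
\[
s_n(x,y)\le\log\frac{\alpha_{r+1}(G_n)}{\|G_n\|}+(r+1)\log\frac{\|G_n\|}{|G_nx|}\to-\infty
\]
almost surely, by Lemma~\ref{lem:Z}(i) and (iv). So the maximal stationary average $\beta$ is negative. Apply Lemma~\ref{lem:cocycle}(a) with $\varepsilon=|\beta|/2$, $x=e_1$ and $y$ running through the standard basis of $\wedge^{r+1}\mathbb{R}^d$. Off an event of probability $Ce^{-cn}$ each basis vector satisfies $|(\wedge^{r+1}G_n)y|\le e^{\beta n/2}\|G_n\|^{r+1}$, so $\|\wedge^{r+1}G_n\|\le C'e^{\beta n/2}\|G_n\|^{r+1}$. On the other hand \eqref{eq:cstar} gives $\|\wedge^{r+1}G_n\|\ge c_*^r\|G_n\|^r\alpha_{r+1}(G_n)$. Hence $\alpha_{r+1}(G_n)\le C'c_*^{-r}e^{\beta n/2}\|G_n\|$, and $c_0=|\beta|/4$ works for large $n$; small $n$ are absorbed in $C$.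
\end{proof}

\subsection{Non-concentration of directions}

\begin{lemma}\label{lem:nonconc}
There are $\Lambda,c_1>0$ such that for all $n\ge1$, $x\ne0$ and $Y\in\mathbb{P}$,
\[
\Pr\bigl(d([G_nx],Y)\le e^{-\Lambda n}\bigr)\le4e^{-c_1n}.
\]
\end{lemma}

The idea is as follows. If $[G_nx]$ is exponentially close to $Y$, then the whole forward orbit of $x$, which depends on past letters, stays close to the backward orbit of $Y$, which depends on future letters. A long block $b$ of letters maps most directions close to the proper subspace $\Delta'(b)$. So at every block an unlikely coincidence occurs: either the incoming vector is almost orthogonal to $\Delta(b)$, or $\Delta'(b)$ passes close to a line fixed by the future.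

\begin{proof}
\emph{Choice of $\rho$ and $\ell$.} Let $Z^*$ be the random subspace of Lemma~\ref{lem:Z} for the transposed system. There is $\rho\in(0,1)$ such that for all unit $x$
\[
\Pr(|P_Zx|\le2\rho)\le\tfrac1{64},\qquad\Pr(\operatorname{dist}(x,Z^*)\le2\rho)\le\tfrac1{64}.
\]
If the first bound failed for unit vectors $x_k\to x$ and $\rho_k\to0$, then $\Pr(|P_Zx|\le2\rho_k+|x-x_k|)>\frac1{64}$ for all $k$, so $\Pr(P_Zx=0)\ge\frac1{64}$, against Lemma~\ref{lem:Z}(ii). If the second failed, the $1$-Lipschitz function $\operatorname{dist}(\cdot,Z^*)$ would give $\Pr(x\in Z^*)\ge\frac1{64}$ in the same way, against Lemma~\ref{lem:Z}(iii).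

Let $b=G_\ell$. The matrix $b^\top=A_{\omega_1}\cdots A_{\omega_\ell}$ has the law of $G^*_\ell=A_{\omega_\ell}\cdots A_{\omega_1}$, the product for the transposed system, so $\Delta'(b)$ has the law of $\Delta(G_\ell^*)$. Almost sure convergence implies convergence in probability. By Lemma~\ref{lem:Z}(i) and \eqref{eq:cstar} we can fix $\ell$ such that each of the events $\|P_{\Delta(G_\ell)}-P_Z\|>\rho$, $\|P_{\Delta(G_\ell^*)}-P_{Z^*}\|>\rho$ and $\alpha_{r+1}(b)>\frac{\rho^2}2\alpha_r(b)$ has probability at most $\frac1{64}$. Then for all unit $x$ each of the events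
\begin{equation}\label{eq:three}
|P_{\Delta(b)}x|\le\rho,\qquad\operatorname{dist}(x,\Delta'(b))\le\rho,\qquad\alpha_{r+1}(b)>\tfrac{\rho^2}2\alpha_r(b)
\end{equation}
has probability at most $\frac1{32}$.

\emph{The alternative at each block.} Let $L_0\ge1$ be a common Lipschitz constant of the maps $B_j^{-1}$ on $\mathbb{P}$. Put $x_k=G_kx$ and $Y_k=(g_n\cdots g_{k+1})^{-1}Y$. Suppose $d([x_n],Y)\le\frac\rho2L_0^{-n}$; then $d([x_k],Y_k)\le\frac\rho2$ for all $k\le n$. Consider the $N=\lfloor n/\ell\rfloor$ disjoint blocks $b=g_k\cdots g_{k-\ell+1}$ with $k=n,n-\ell,\dots,n-(N-1)\ell$, so that $x_k=bx_{k-\ell}$. Let $y$ be a unit vector in $Y_k$ and $x'=x_{k-\ell}/|x_{k-\ell}|$. For each block one of the following holds: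
\begin{itemize}
\item[(F)] $\operatorname{dist}(y,\Delta'(b))\le\rho$, or $\alpha_{r+1}(b)>\frac{\rho^2}2\alpha_r(b)$;
\item[(P)] $|P_{\Delta(b)}x'|\le\rho$.
\end{itemize}
Indeed, suppose $\alpha_{r+1}(b)\le\frac{\rho^2}2\alpha_r(b)$ and $|P_{\Delta(b)}x'|>\rho$. Then $b\Delta(b)=\Delta'(b)$, and \eqref{eq:svd} gives $|bx'|\ge\rho\alpha_r(b)$ and $\operatorname{dist}(bx',\Delta'(b))\le|b(x'-P_{\Delta(b)}x')|\le\alpha_{r+1}(b)$. So the unit vector $z=bx'/|bx'|$ is within $\frac\rho2$ of $\Delta'(b)$. Since $d([y],[z])\le\frac\rho2$, the vector $y$ is within $\frac\rho2$ of $\langle y,z\rangle z$, and $\operatorname{dist}(y,\Delta'(b))\le\rho$.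

\emph{Counting.} The line $Y_k$ depends only on the letters after the block, and $x'$ only on those before it. By \eqref{eq:three}, (F) has conditional probability at most $\frac1{16}$ given all later letters, and (P) at most $\frac1{32}$ given all earlier letters. Fix a set $I$ of blocks. The events (F) for all blocks of $I$ but the earliest are determined by the letters after the earliest block; conditioning on those letters removes the earliest block at the cost $\frac1{16}$, and by induction (F) holds on all of $I$ with probability at most $16^{-|I|}$. Removing the latest block first, (P) holds on all of $I$ with probability at most $32^{-|I|}$. One of (F), (P) holds on a set of at least $N/2$ blocks, and there are at most $2^N$ such sets. So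
\[
\Pr\bigl(d([x_n],Y)\le\tfrac\rho2L_0^{-n}\bigr)\le2^N16^{-N/2}+2^N32^{-N/2}\le2\cdot2^{-N}\le4\cdot2^{-n/\ell}.
\]
With $\Lambda=\log L_0+\log(2/\rho)$ we have $e^{-\Lambda n}\le\frac\rho2L_0^{-n}$ for $n\ge1$. Take $c_1=(\log2)/\ell$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:nonconc} needs both hypotheses on $\Gamma$, and it fails in both examples of Section~\ref{sec:examples}. In example (a) the line $[G_ne_1]$ is one of the $d$ coordinate axes, so it equals some fixed axis with probability at least $1/d$. In example (b) the two maps have the same linear part and $G_nx$ is not random; there $r=d$, so $Z=\mathbb{R}^d$ and Lemma~\ref{lem:Z}(iii) is false.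
\end{remark}

\section{Large Fourier coefficients are sparse}\label{sec:sparse}

\begin{proposition}\label{prop:sparse}
For every $\varepsilon\in(0,1)$ there are $\delta>0$ and $C$ such that for all $T\ge1$ the set $E_T=\{\xi:|\xi|\le T,\ |\widehat\mu(\xi)|\ge T^{-\delta}\}$ is covered by $CT^\varepsilon$ balls of radius $1$.
\end{proposition}

We follow Section~\ref{sub:plane}, with $d$ independent words. First we show that $d$ words together see every direction at full strength, that is, that the strips in Figure~\ref{fig:strips} cross at angles that are not too small. One word cannot do this, since it nearly kills $\Delta(A_u^\top)^\perp$; but each new word sees any one direction that the previous words may have missed.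

\begin{lemma}\label{lem:span}
Let $\varepsilon_1>0$, let $c$ be as in Lemma~\ref{lem:LD}, and let $u_1,\dots,u_d$ be independent random words of length $n$. Off an event of probability $Ce^{-cn}$,
\[
\sum_{i=1}^d|A_{u_i}^\top v|^2\ge5^{-d}e^{2\lambda n-4d\varepsilon_1n}|v|^2\qquad\text{for all }v\in\mathbb{R}^d.
\]
\end{lemma}

\begin{proof}
Let $M_i=e^{-\lambda n}A_{u_i}^\top$, $\Sigma_i=\sum_{l\le i}M_l^\top M_l$ and $\rho_i=5^{-i}e^{-4i\varepsilon_1n}$, so $\langle\Sigma_iv,v\rangle=\sum_{l\le i}|M_lv|^2$. We show by induction that, off an event of probability $iCe^{-cn}$, the top $i$ eigenvalues of $\Sigma_i$ are at least $\rho_i$; the case $i=d$ is the lemma. Let $0\le i<d$, let $W$ be the span of eigenvectors of $\Sigma_i$ for its top $i$ eigenvalues, and let $x\perp W$ be a unit vector, both chosen as functions of $u_1,\dots,u_i$. By Lemma~\ref{lem:LD}, applied to $u_{i+1}$ conditionally on $u_1,\dots,u_i$, off an event of probability $Ce^{-cn}$ we have $|M_{i+1}x|\ge e^{-\varepsilon_1n}$ and $\|M_{i+1}\|\le e^{\varepsilon_1n}$. Let $v=ax+y$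 with $a\in\mathbb{R}$, $y\in W$.

If $|y|\le\frac12|a|e^{-2\varepsilon_1n}$, then $|M_{i+1}v|\ge|a|e^{-\varepsilon_1n}-e^{\varepsilon_1n}|y|\ge\frac12|a|e^{-\varepsilon_1n}$ and $|v|^2\le\frac54a^2$, so $|M_{i+1}v|^2\ge\frac15e^{-2\varepsilon_1n}|v|^2\ge\rho_{i+1}|v|^2$.

Otherwise $y\ne0$ and $|v|^2\le5e^{4\varepsilon_1n}|y|^2$. Since $\Sigma_iy\in W$ is orthogonal to $x$ and $\Sigma_i\ge0$, we have $\langle\Sigma_iv,v\rangle\ge\langle\Sigma_iy,y\rangle\ge\rho_i|y|^2\ge\rho_{i+1}|v|^2$.

So $\langle\Sigma_{i+1}v,v\rangle\ge\rho_{i+1}|v|^2$ on a space of dimension $i+1$. By the min--max principle (the $k$-th eigenvalue of a symmetric matrix is the maximum over $k$-dimensional subspaces of the minimum of its quadratic form on unit vectors), the top $i+1$ eigenvalues of $\Sigma_{i+1}$ are at least $\rho_{i+1}$.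
\end{proof}

\subsection*{Parameters}
Fix $\varepsilon\in(0,1)$ and choose, in this order,
\begin{gather*}
\kappa=\min\Bigl(\frac\varepsilon{8d},\frac{c_0\varepsilon}{24d|\lambda|}\Bigr),\qquad\varepsilon_1=\min\Bigl(\frac{c_0}6,\frac{\kappa|\lambda|}{4d}\Bigr),\qquad\varepsilon_0=\frac\varepsilon{24d};
\end{gather*}
then $c$ from Lemma~\ref{lem:LD} for this $\varepsilon_1$ and $m$ from Lemma~\ref{lem:fourier} for this $\varepsilon_0$; then $c'=\frac{c\varepsilon}{4d|\lambda|}$; and finally $\delta>0$ with
\begin{equation}\label{eq:delta}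
2md\delta\le\tfrac12\min\bigl(\kappa,c',\tfrac{\kappa\varepsilon}8\bigr).
\end{equation}
The choice of $\kappa$ makes the ellipsoids thin, that of $\varepsilon_1$ keeps the large deviation errors below $T^{\kappa/2}$, and $\delta$ comes last so that $T^{-2md\delta}$ dominates all error terms. Constants $C$ and $T_0$ depend on the system and on $\varepsilon$ only.

\begin{lemma}[one refinement step]\label{lem:step}
There is $T_0$ such that for all $T\ge T_0$, $R\in[T^{\varepsilon/(2d)},T]$ and $\xi_0\in\mathbb{R}^d$, the set $E_T\cap B(\xi_0,R)$ is covered by $T^{\kappa\varepsilon/4}$ balls of radius $RT^{-\kappa}$.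
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:sparse} from Lemma~\ref{lem:step}]
For $T<T_0$ cover $B(0,T_0)$ by $(3T_0)^d$ unit balls. For $T\ge T_0$ start with $B(0,T)$ and apply the lemma to all balls obtained, as long as the radius is at least $T^{\varepsilon/(2d)}$. The $i$-th round starts from radius $T^{1-(i-1)\kappa}>1$, so there are at most $1/\kappa+1$ rounds. They produce at most $T^{(\kappa\varepsilon/4)(1/\kappa+1)}\le T^{\varepsilon/2}$ balls of radius less than $T^{\varepsilon/(2d)}$, and each is covered by $3^dT^{\varepsilon/2}$ unit balls.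
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:step}]
Let $\xi_1,\dots,\xi_M$ be a maximal $RT^{-\kappa}$-separated subset of $E_T\cap B(\xi_0,R)$. It suffices to show $M\le T^{\kappa\varepsilon/4}$.

\emph{Step 1: averaging over $d$ words.} Let $n=\lfloor(\log R-2\kappa\log T)/|\lambda|\rfloor$. Since $\log R\ge\frac\varepsilon{2d}\log T$ and $2\kappa\le\frac\varepsilon{4d}$,
\begin{equation}\label{eq:n}
T^{2\kappa}\le e^{\lambda n}R\le e^{|\lambda|}T^{2\kappa},\qquad\frac\varepsilon{4d|\lambda|}\log T-1\le n\le\frac{\log T}{|\lambda|}.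
\end{equation}
Let $u_1,\dots,u_d$ be independent random words of length $n$ and $\mathsf g_i=A_{u_i}^\top\in\mathcal S$; each has the law of $G_n$. By \eqref{eq:average} and Jensen's inequality, $|\widehat\mu(\xi)|^{2m}\le\mathbb{E}|\widehat\mu(\mathsf g_i\xi)|^{2m}$. Multiplying over $i$, using independence, and summing over the $\xi_j$,
\begin{equation}\label{eq:sumprod}
MT^{-2md\delta}\le\mathbb{E}\sum_{j=1}^M\prod_{i=1}^d|\widehat\mu(\mathsf g_i\xi_j)|^{2m}.
\end{equation}

\emph{Step 2: the good event.} Fix $\Theta_0\in\mathcal L$ and a unit vector $e_0\in\Theta_0$. Let $\mathcal G$ be the event that the conclusion of Lemma~\ref{lem:span} holds and that for all $i$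
\[
\text{(G1) }\|\mathsf g_i\|\le e^{(\lambda+\varepsilon_1)n},\quad\text{(G2) }\alpha_{r+1}(\mathsf g_i)\le e^{-c_0n}\|\mathsf g_i\|,\quad\text{(G3) }|\mathsf g_ie_0|\ge e^{(\lambda-\varepsilon_1)n}.
\]
By Lemmas~\ref{lem:LD} and~\ref{lem:span} and by \eqref{eq:n}, $\Pr(\mathcal G^c)\le Ce^{-cn}\le CT^{-c'}$. In Steps 3 to 5 we work on $\mathcal G$, with $T$, hence $n$, large.

\emph{Step 3: flattening onto a member of $\mathcal L$.} The ellipsoid $\mathsf g_iB(0,R)$ is close to $\Delta'(\mathsf g_i)$, which need not belong to $\mathcal L$. The subspace $\Theta_i=\mathsf g_i\Theta_0$ does, by Lemma~\ref{lem:rank}, and we show that it serves as well. Let $P_i=P_{\Delta(\mathsf g_i)}$. For $x\in\Theta_0$, \eqref{eq:conformal}, (G3) and \eqref{eq:svd} give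
\[
c_*^2e^{(\lambda-\varepsilon_1)n}|x|\le|\mathsf g_ix|\le\|\mathsf g_i\|\,|P_ix|+\alpha_{r+1}(\mathsf g_i)|x|.
\]
Divide by $\|\mathsf g_i\|$ and use (G1), (G2) and $2\varepsilon_1<c_0$:
\[
|P_ix|\ge\bigl(c_*^2e^{-2\varepsilon_1n}-e^{-c_0n}\bigr)|x|\ge\tfrac12c_*^2e^{-2\varepsilon_1n}|x|.
\]
So $P_i$ maps $\Theta_0$ injectively, hence bijectively, onto the $r$-dimensional space $\Delta(\mathsf g_i)$. Let $y_{ij}\in\Theta_0$ satisfy $P_iy_{ij}=P_i(\xi_j-\xi_0)$; then $|y_{ij}|\le2c_*^{-2}e^{2\varepsilon_1n}R$. Put $t_{ij}=\mathsf g_iy_{ij}\in\Theta_i$ and $\zeta_i=\mathsf g_i\xi_0$. The vector $\xi_j-\xi_0-y_{ij}$ is orthogonal to $\Delta(\mathsf g_i)$ and has norm at most $3c_*^{-2}e^{2\varepsilon_1n}R$. By \eqref{eq:svd}, (G1), (G2), $3\varepsilon_1\le c_0/2$ and \eqref{eq:n},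
\begin{equation}\label{eq:flat}
|\mathsf g_i\xi_j-(\zeta_i+t_{ij})|\le Ce^{(3\varepsilon_1-c_0)n}e^{\lambda n}R\le CT^{2\kappa}e^{-c_0n/2}\le CT^{2\kappa-c_0\varepsilon/(8d|\lambda|)}\le CT^{-\kappa},
\end{equation}
the last step because $3\kappa\le\frac{c_0\varepsilon}{8d|\lambda|}$. Since $e^{\varepsilon_1n}\le T^{\varepsilon_1/|\lambda|}\le T^\kappa$, this also gives
\[
|t_{ij}|\le\|\mathsf g_i\|R+C\le e^{\varepsilon_1n}e^{\lambda n}R+C\le L:=CT^{3\kappa},\qquad L\ge1.
\]

\emph{Step 4: the $\xi_j$ remain separated in some factor.} Let $j\ne l$. By Lemma~\ref{lem:span}, \eqref{eq:n} and $2d\varepsilon_1n\le\frac\kappa2\log T$, some $i$ satisfies, with $c_d=d^{-1/2}5^{-d/2}$,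
\[
|\mathsf g_i(\xi_j-\xi_l)|\ge c_de^{-2d\varepsilon_1n}e^{\lambda n}RT^{-\kappa}\ge c_dT^{-\kappa/2+2\kappa-\kappa}=c_dT^{\kappa/2}.
\]
By \eqref{eq:flat}, $|t_{ij}-t_{il}|\ge c_dT^{\kappa/2}-CT^{-\kappa}>2$ for large $T$.

\emph{Step 5: the sum of products is at most a product of sums.} For each $i$ let $N_i$ be a maximal $1$-separated subset of $\{t_{i1},\dots,t_{iM}\}$, and assign to each $j$ a point $a_i(j)\in N_i$ with $|t_{ij}-a_i(j)|\le1$. By Step 4 the map $j\mapsto(a_1(j),\dots,a_d(j))$ is injective. For $a\in N_i$ let $\Phi_i(a)$ be the maximum of $|\widehat\mu(\zeta_i+t_{ij})|^{2m}$ over the $j$ with $a_i(j)=a$, and $0$ if there is none. Then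
\[
\sum_j\prod_i|\widehat\mu(\zeta_i+t_{ij})|^{2m}\le\sum_{a_1\in N_1,\dots,a_d\in N_d}\prod_i\Phi_i(a_i)=\prod_i\sum_{a\in N_i}\Phi_i(a).
\]
For fixed $i$ choose one maximizing point $t_{ij}$ for each $a$ in the image of $a_i$. If such a point lies in a unit ball $B(y,1)$ of $\Theta_i$, then $a\in B(y,2)$, so each unit ball contains at most $5^r$ members of this family. Lemma~\ref{lem:fourier} in $\Theta_i\in\mathcal L$, whose constant does not depend on $\Theta_i$ or $\zeta_i$, bounds the last product by $(CL^{\varepsilon_0})^d\le CT^{3\kappa d\varepsilon_0}=CT^{\kappa\varepsilon/8}$. The function $\widehat\mu$ is $2\pi R_F$-Lipschitz and bounded by $1$, so $|\widehat\mu|^{2m}$ is $4\pi mR_F$-Lipschitz; and two products of $d$ numbers in $[0,1]$ differ by at most the sum of the differences of their factors. With \eqref{eq:flat}, on $\mathcal G$,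
\[
\sum_j\prod_i|\widehat\mu(\mathsf g_i\xi_j)|^{2m}\le CT^{\kappa\varepsilon/8}+CMT^{-\kappa}.
\]

\emph{Step 6: conclusion.} On $\mathcal G^c$ the sum is at most $M$. So \eqref{eq:sumprod} gives
\[
MT^{-2md\delta}\le CT^{\kappa\varepsilon/8}+CM\bigl(T^{-\kappa}+T^{-c'}\bigr).
\]
By \eqref{eq:delta}, $T^{-\kappa}+T^{-c'}\le2T^{-4md\delta}$, so for large $T$ the last term is at most half of the left side. Hence $M\le CT^{\kappa\varepsilon/8+2md\delta}\le CT^{3\kappa\varepsilon/16}\le T^{\kappa\varepsilon/4}$ for $T\ge T_0$. No constant depended on $R$ or $\xi_0$.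
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

Lemma~\ref{lem:nonconc} resolves angles only down to $e^{-\Lambda n}$, and a unit ball that contains $G_n\xi$ subtends an angle of about $1/|G_n\xi|$. So $n$ must be a small multiple of $\log|\xi|$: small enough that $G_n\xi$ is still long and that $1/|G_n\xi|\le e^{-\Lambda n}$.

Let $\Lambda,c_1$ be as in Lemma~\ref{lem:nonconc}. Choose $c_2>0$ with $c_2\Lambda\le\frac14$ and $c_2\log(1/a_0)\le\frac14$. Let $\varepsilon=\min(\frac12,\frac12c_1c_2)$ and take $\delta$ from Proposition~\ref{prop:sparse}. Let $|\xi|=T\ge e^{1/c_2}$ and $n=\lfloor c_2\log T\rfloor\ge1$. Then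
\[
1<T^{3/4}\le a_0^nT\le|G_n\xi|\le T.
\]
If $G_n\xi\in B(\zeta,1)$, then $\zeta\ne0$ and
\[
d([G_n\xi],[\zeta])=\frac{\operatorname{dist}(G_n\xi,\mathbb{R}\zeta)}{|G_n\xi|}\le T^{-3/4}\le T^{-1/4}\le e^{-\Lambda n}.
\]
By Lemma~\ref{lem:nonconc}, $\Pr(G_n\xi\in B(\zeta,1))\le4e^{-c_1n}\le4e^{c_1}T^{-c_1c_2}$ for every $\zeta$. Since $|G_n\xi|\le T$, we have $|\widehat\mu(G_n\xi)|<T^{-\delta}$ unless $G_n\xi\in E_T$. By \eqref{eq:average} and Proposition~\ref{prop:sparse},
\[
|\widehat\mu(\xi)|\le T^{-\delta}+\Pr(G_n\xi\in E_T)\le T^{-\delta}+CT^{\varepsilon-c_1c_2}\le C'T^{-\gamma},\qquad\gamma=\min\bigl(\delta,\tfrac12c_1c_2\bigr).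
\]
For $0<|\xi|<e^{1/c_2}$ we have $|\widehat\mu(\xi)|\le1\le e^{\gamma/c_2}|\xi|^{-\gamma}$. This proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{LS} Jialun Li and Tuomas Sahlsten, \emph{Fourier transform of self-affine measures}, arXiv:1903.09601 (2019).
\end{thebibliography}
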